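\title{Quadratic versus Koszul cohomology rings of projective wonderful models}

\begin{abstract}
It has been conjectured that the integral cohomology ring of a De Concini--Procesi projective wonderful model of a hyperplane arrangement is Koszul if and only if it is quadratic. We show that this is false: for seven generic hyperplanes in $\mathbb{P}^4$ and a suitable building set the ring is quadratic, but it is not Koszul, neither over $\mathbb{Z}$ nor over any field. The dimension is sharp. The equivalence holds for models of dimension at most $3$ and fails in every dimension at least $4$.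
\end{abstract}

\section{Introduction}

Let $R=\bigoplus_{j\ge0}R_j$ be a commutative graded ring with $R_0=\mathbb{Z}$, and let $R_+=\bigoplus_{j>0}R_j$. The ring $R$ is \emph{quadratic} if it is generated by $R_1$ and its ideal of relations is generated in degree $2$. It is \emph{Koszul} if the module $\mathbb{Z}=R/R_+$ has a graded free resolution over $R$ whose $i$-th term is generated in degree $i$, for all $i$. The first term of such a resolution records the generators of $R$ and the second one the relations, so a Koszul ring is quadratic (Lemma~\ref{lem:integral}). Being quadratic is a finite condition, while being Koszul is an infinite sequence of conditions. For a family of rings with a uniform combinatorial presentation one may hope that the first two conditions imply all the others. This paper decides the question for the cohomology rings of projective wonderful models.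

\subsection*{Wonderful models}
Let $V$ be a finite-dimensional complex vector space and $\mathcal{H}$ a finite set of linear hyperplanes in $V$ that is \emph{essential}: $\bigcap_{H\in\mathcal{H}}H=\{0\}$. Let $\mathcal{L}$ be the set of all intersections of subfamilies of $\mathcal{H}$, ordered by inclusion; the empty intersection is $V$. The members of $\mathcal{L}$ are called \emph{flats}. A subspace arrangement \emph{refines} $\mathcal{H}$ if it consists of members of $\mathcal{L}\setminus\{V\}$ and the lattice of its intersections is $\mathcal{L}$; only $\mathcal{L}$ matters below. We picture a flat $X$ as $\mathbb{P}(X)\subset\mathbb{P}(V)$, so points, lines and planes are flats of dimension $1$, $2$ and $3$.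

A subset $\mathcal{G}\subseteq\mathcal{L}\setminus\{V\}$ is a \emph{building set} if for every flat $X\neq V$ the minimal elements $G_1,\dots,G_t$ of $\{G\in\mathcal{G}:G\supseteq X\}$, called the \emph{factors} of $X$, satisfy
\[
X=G_1\cap\dots\cap G_t,\qquad \operatorname{codim}X=\operatorname{codim}G_1+\dots+\operatorname{codim}G_t .
\]
Thus a flat may be left out of $\mathcal{G}$ only if it is a transversal intersection of members of $\mathcal{G}$. The case $X=H$ shows that $\mathcal{H}\subseteq\mathcal{G}$. As in the projective setting of De Concini and Procesi, we always assume $\{0\}\in\mathcal{G}$. The \emph{projective wonderful model} $\overline{Y}_{\mathcal{G}}$ is the closure of the image of the natural map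
\[
\mathbb{P}(V)\setminus\bigcup_{H\in\mathcal{H}}\mathbb{P}(H)\ \longrightarrow\ \mathbb{P}(V)\times\prod_{G\in\mathcal{G},\,G\ne\{0\}}\mathbb{P}(V/G).
\]
It is a smooth projective variety. One should think of it as $\mathbb{P}(V)$ blown up along the nonzero members of $\mathcal{G}$ in order of increasing dimension; we use this picture only as a guide. The cohomology of $\overline{Y}_{\mathcal{G}}$ is concentrated in even degrees, and we put
\[
R=H^\bullet(\overline{Y}_{\mathcal{G}},\mathbb{Z}),\qquad R_j=H^{2j}(\overline{Y}_{\mathcal{G}},\mathbb{Z}).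
\]

The ring $R$ need not be quadratic. For the coordinate hyperplanes of $\mathbb{C}^{n+1}$ and $\mathcal{G}=\mathcal{H}\cup\{\{0\}\}$ the model is $\mathbb{P}^n$, and $R=\mathbb{Z}[h]/(h^{n+1})$ is quadratic only for $n\le1$. Blowing up helps: for $\mathbb{P}^2$ blown up in one point, $R=\mathbb{Z}[e_0,e_1]/(e_0e_1,\,e_0^2+e_1^2)$ is quadratic, and it is Koszul (Section~\ref{sec:surfaces}). In these examples the two properties occur together, and we shall see that this is so for all surfaces and threefolds. The following conjecture is posed in \cite{Dotsenko}.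

\begin{quote}
\textbf{Conjecture.} \emph{Consider a subspace arrangement in $\mathbb{P}(V)$ that refines a hyperplane arrangement, and let $\mathcal{G}$ be a building set of its lattice. Then $H^\bullet(\overline{Y}_{\mathcal{G}},\mathbb{Z})$ is Koszul if and only if it is quadratic.}
\end{quote}

\subsection*{Results}
The conjecture is false.

\begin{theorem}\label{thm:A}
Let $H_1,\dots,H_7$ be hyperplanes in $V=\mathbb{C}^5$ any five of which meet only in $0$. Put
\begin{gather*}
a=H_1\cap H_2,\qquad b=H_3\cap H_4,\qquad c=H_5\cap H_6,\\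
\ell=H_5\cap H_6\cap H_7,\qquad p=H_1\cap H_2\cap H_3\cap H_4,
\end{gather*}
and $\mathcal{G}=\{H_1,\dots,H_7,a,b,c,\ell,p,\{0\}\}$. Then $\mathcal{G}$ is a building set, and $R=H^\bullet(\overline{Y}_{\mathcal{G}},\mathbb{Z})$ is quadratic but not Koszul. In fact $R\otimes k$ is not Koszul for any field $k$.
\end{theorem}

In $\mathbb{P}^4$ one blows up three planes $a,b,c$, the point $p=a\cap b$ and a line $\ell\subset c$. Dimension $4$ is the smallest possible.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For every $n\ge4$ there are an essential arrangement with $\dim\mathbb{P}(V)=n$ and a building set $\mathcal{G}$ for which $R$ is quadratic but not Koszul.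
\item[(2)] If $\dim\mathbb{P}(V)\le3$, then $R$ is Koszul if and only if it is quadratic.
\end{enumerate}
\end{theorem}

\subsection*{Method}
A Koszul algebra $A$ passes a numerical test: the series $1/H_A(-t)$, where $H_A$ is the Hilbert series, has nonnegative coefficients. The ring of Theorem~\ref{thm:A} passes this test, so its failure to be Koszul is not visible in its Betti numbers. We therefore move Koszulness to another algebra. The key fact (Proposition~\ref{prop:CI}) is that if a quotient of a Koszul algebra $A$ by linear forms is a complete intersection of quadrics, then it has a linear resolution over $A$. This fact can be used in two directions. Going down, $A/(x)$ is Koszul whenever the ideal $xA$ is such a complete intersection, shifted by one (Corollary~\ref{cor:down}); for the ring of Theorem~\ref{thm:A} this yields a quotient that fails the numerical test. Going up, an algebra $A+Ax$ is Koszul whenever $(A+Ax)/A$ has a linear resolution over $A$ (Proposition~\ref{prop:up}); this builds the quadratic rings of dimension at most $3$ one generator at a time. Section~\ref{sec:surfaces}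 shows both directions on surfaces.

\section{The cohomology ring}\label{sec:ring}

A subset $S\subseteq\mathcal{G}$ is \emph{nested} if $G_1\cap\dots\cap G_t\notin\mathcal{G}$ for every antichain $G_1,\dots,G_t\in S$ with $t\ge2$. We use the following description of $R$ from \cite{DP,FY}.

\begin{theorem}\label{thm:FY}
\begin{enumerate}
\item[(a)] $R=\mathbb{Z}[x_G:G\in\mathcal{G}]/I$ with $x_G\in R_1$, where $I$ is generated by the monomials $\prod_{G\in S}x_G$ for $S$ not nested and the linear forms $\sum_{G\subseteq H}x_G$ for $H\in\mathcal{H}$.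
\item[(b)] Let $S$ be a nested antichain, possibly empty, let $G\in\mathcal{G}$ with $G\subsetneq\bigcap S$, and let $d=\operatorname{codim}G-\operatorname{codim}\bigcap S$. Then $\prod_{A\in S}x_A\cdot\bigl(\sum_{C\subseteq G}x_C\bigr)^d\in I$.
\item[(c)] A $\mathbb{Z}$-basis of $R$ is formed by the monomials $\prod_{G\in S}x_G^{m_G}$ with $S$ nested and $1\le m_G<\operatorname{codim}G-\operatorname{codim}\bigcap\{A\in S:A\supsetneq G\}$, the empty intersection being $V$.
\end{enumerate}
\end{theorem}

We draw three consequences. First, $R$ is free of finite rank over $\mathbb{Z}$. Second, in (a) it suffices to take the monomials of the antichains with at least two elements whose intersection lies in $\mathcal{G}$. Such an antichain never contains $\{0\}$, which is comparable to every flat; and since $\{0\}\in\mathcal{G}$, two incomparable members that are disjoint in $\mathbb{P}(V)$ have product zero. Third, put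
\[
h=-x_{\{0\}} .
\]
The linear relations read $x_H=h-\sum_{0\ne G\subsetneq H}x_G$ when $\dim V\ge2$, so $R$ is generated by the $x_G$ with $\operatorname{codim}G\ge2$, and by (c) these form a basis of $R_1$. In the blow-up picture $h$ is the hyperplane class and $x_G$ is the class of the divisor over $\mathbb{P}(G)$.

To decide whether $R$ is quadratic we write down some quadrics that vanish in $R$ and compare ranks.

\begin{lemma}\label{lem:compare}
Let $Q$ be the quotient of the polynomial ring $P$ on a basis of $R_1$ by quadrics that vanish in $R$.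
\begin{enumerate}
\item[(a)] If the group $Q_j$ is generated by $\operatorname{rank}R_j$ elements, then $Q_j\to R_j$ is an isomorphism and these elements form a basis.
\item[(b)] If $Q_2\to R_2$ is an isomorphism and $R$ is quadratic, then $Q\to R$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $r=\operatorname{rank}R_j$, the composite of surjections $\mathbb{Z}^r\to Q_j\to R_j\cong\mathbb{Z}^r$ is a surjective endomorphism of $\mathbb{Z}^r$, hence bijective. (b) The kernels of $P\to Q$ and $P\to R$ agree in degree $2$, and both are generated in degree $2$.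
\end{proof}

\section{Koszul algebras}\label{sec:koszul}

Throughout, $k$ is a field, and an \emph{algebra} is a commutative graded $k$-algebra $A$ with $A_0=k$, generated by finitely many elements of degree $1$. Its Hilbert series is $H_A(t)=\sum_j\dim A_j\,t^j$. For a graded module $M$, the shift $M(-1)$ has $M(-1)_j=M_{j-1}$. The spaces $\operatorname{Tor}^A_i(M,k)$ carry an internal grading, and $\operatorname{Tor}^A_i(M,k)_j$ counts the generators of degree $j$ in the $i$-th term of the minimal graded free resolution of $M$. The algebra $A$ is \emph{Koszul} if $\operatorname{Tor}_i^A(k,k)_j=0$ for $i\ne j$. A quotient algebra $B$ of $A$ is \emph{linear over $A$} if $\operatorname{Tor}^A_i(B,k)_j=0$ for $i\neq j$. So $A$ is Koszul exactly when $k$ is linear over $A$.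

We recall four standard tools.

\emph{Graded Nakayama lemma.} Let $\Lambda$ be a nonnegatively graded ring, $\Lambda_+$ its part of positive degree, and $M$ a graded module that vanishes in low degrees. Homogeneous elements whose classes generate $M/\Lambda_+M$ generate $M$.

\emph{Bar complex.} Let $K$ be $k$ or $\mathbb{Z}$, and let $\Lambda$ be a graded $K$-algebra with $\Lambda_0=K$ and all $\Lambda_j$ free over $K$. Then $\operatorname{Tor}^\Lambda(K,K)$ is the homology of the complex with terms $\Lambda_+^{\otimes i}$ and differential $\lambda_1\otimes\dots\otimes\lambda_i\mapsto\sum_{s}(-1)^s\lambda_1\otimes\dots\otimes\lambda_s\lambda_{s+1}\otimes\dots\otimes\lambda_i$. In internal degree $j$ it vanishes for $i>j$.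

\emph{Dimension shift.} For a graded ideal $\mathfrak{a}\subseteq A_+$, the long exact sequence of $0\to\mathfrak{a}\to A\to A/\mathfrak{a}\to0$ gives
\begin{equation}\label{eq:shift}
\operatorname{Tor}_q^A(A/\mathfrak{a},k)\cong\operatorname{Tor}^A_{q-1}(\mathfrak{a},k)\qquad(q\ge1);
\end{equation}
for $q=1$ one uses that $\mathfrak{a}\otimes_Ak\to A\otimes_Ak$ is zero.

\emph{Change of rings.} For a surjection $A\to B$ and a graded $B$-module $M$ there is a spectral sequence, compatible with internal degrees,
\begin{equation}\label{eq:ss}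
E^2_{p,q}=\operatorname{Tor}_p^B(M,k)\otimes_k\operatorname{Tor}_q^A(B,k)\ \Longrightarrow\ \operatorname{Tor}^A_{p+q}(M,k),\qquad d^r\colon E^r_{p,q}\to E^r_{p-r,q+r-1}.
\end{equation}
The usual form of the $E^2$ term is $\operatorname{Tor}_p^B(M,\operatorname{Tor}^A_q(B,k))$; it splits as a tensor product because $B_+$ kills $\operatorname{Tor}^A_q(B,k)$.

\begin{lemma}\label{lem:basic}
Let $A$ be a Koszul algebra.
\begin{enumerate}
\item[(a)] The series $1/H_A(-t)$ has nonnegative coefficients.
\item[(b)] If $B$ is linear over $A$, then $B$ is Koszul.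
\item[(c)] If $A'\to A\to A'$ are algebra maps whose composite is the identity, then $A'$ is Koszul.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\beta_i=\dim\operatorname{Tor}_i^A(k,k)$. The minimal resolution of $k$ has terms $A(-i)^{\beta_i}$, and its Euler characteristic gives $H_A(t)\sum_i(-1)^i\beta_it^i=1$. Hence $1/H_A(-t)=\sum_i\beta_it^i$.

(b) Suppose not, and let $p$ be minimal such that $\operatorname{Tor}_p^B(k,k)_j\ne0$ for some $j>p$. Take $M=k$ in \eqref{eq:ss}, so that $E^2_{p,0}=\operatorname{Tor}^B_p(k,k)$. For $r\ge2$ the target $E^r_{p-r,r-1}$ of $d^r$ is concentrated in internal degree $(p-r)+(r-1)=p-1\neq j$, by the minimality of $p$ and the linearity of $B$. No differential enters the row $q=0$. So $(E^\infty_{p,0})_j\ne0$ and $\operatorname{Tor}_p^A(k,k)_j\neq0$, a contradiction.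

(c) By functoriality $\operatorname{Tor}^{A'}(k,k)$ is a direct summand of $\operatorname{Tor}^{A}(k,k)$.
\end{proof}

The next lemma reduces the integral problem to fields.

\begin{lemma}\label{lem:integral}
Let $R$ be a commutative graded ring generated by $R_1$, with $R_0=\mathbb{Z}$ and all $R_j$ free of finite rank.
\begin{enumerate}
\item[(a)] $R$ is Koszul if and only if $R\otimes k$ is Koszul for every field $k$.
\item[(b)] If $R$ is Koszul, then $R$ is quadratic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $F\to\mathbb{Z}$ be a free resolution with $F_i$ generated in degree $i$. The augmented complex is an exact complex of free abelian groups, bounded on the right, hence split exact over $\mathbb{Z}$. So $F\otimes k$ is a resolution of $k$ over $R\otimes k$, and $\operatorname{Tor}_i^{R\otimes k}(k,k)$ lies in degree $i$.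

Conversely, let all $R\otimes k$ be Koszul. Let $C$ be the part of internal degree $j$ of the bar complex of $R$. It consists of finitely generated free groups, and $C\otimes\mathbb{F}_p$ is the corresponding part of the bar complex of $R\otimes\mathbb{F}_p$. For $i<j$ universal coefficients give $H_i(C)\otimes\mathbb{F}_p\subseteq H_i(C\otimes\mathbb{F}_p)=0$ for all primes $p$, so $H_i(C)=0$. Thus $\operatorname{Tor}_i^R(\mathbb{Z},\mathbb{Z})$ is concentrated in degree $i$. We build a resolution by induction. Suppose that $F_{i-1}\to\dots\to F_0=R\to\mathbb{Z}\to0$ is exact, that $F_m$ is free of finite rank on generators of degree $m$, and that the kernel $K_i\subseteq F_{i-1}$ of the leftmost map lies in degrees $\ge i$; for $i=1$ this holds with $K_1=R_+$. Dimension shifting identifies $\operatorname{Tor}_i^R(\mathbb{Z},\mathbb{Z})$ with the kernel of $K_i\otimes_R\mathbb{Z}\to F_{i-1}\otimes_R\mathbb{Z}$. This map is zero, since its target lies in degree $i-1$. So $K_i/R_+K_i$ lies in degree $i$, and by Nakayama $K_i$ is generated by $(K_i)_i$, which is a subgroup of the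 free group $(F_{i-1})_i$ and hence free. The surjection $F_i=R\otimes(K_i)_i\to K_i$ is bijective in degree $i$, so its kernel lies in degrees $\ge i+1$.

(b) Tensoring the given resolution with $\mathbb{Z}$ shows that $\operatorname{Tor}_2^R(\mathbb{Z},\mathbb{Z})$ lies in degree $2$. Let $K$ be the kernel of $R\otimes R_1\to R_+$. It lies in degrees $\ge2$, so as above $\operatorname{Tor}_2^R(\mathbb{Z},\mathbb{Z})=K/R_+K$. Let $\mathcal{T}$ be the tensor ring of $R_1$ and $\mathcal{I}$ the kernel of $\mathcal{T}\to R$. Then $R\otimes R_1=\mathcal{T}_+/\mathcal{I}\mathcal{T}_+$, so $K=\mathcal{I}/\mathcal{I}\mathcal{T}_+$ and $K/R_+K=\mathcal{I}/(\mathcal{T}_+\mathcal{I}+\mathcal{I}\mathcal{T}_+)$. Hence the two-sided ideal $\mathcal{I}$ is generated in degree $2$, and so is its image in the symmetric ring of $R_1$, which is the ideal of relations of $R$.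
\end{proof}

\section{Complete intersections and linear resolutions}\label{sec:tools}

A \emph{complete intersection of quadrics} is an algebra $k[z_1,\dots,z_r]/(f_1,\dots,f_c)$ with $f_1,\dots,f_c$ a regular sequence of quadrics. We shall recognize them by the following fact: if $r$ quadrics in $r$ variables define a finite-dimensional algebra, then they form a regular sequence, because a polynomial ring is Cohen--Macaulay, and the Hilbert series is $(1-t^2)^r/(1-t)^r=(1+t)^r$.

\begin{proposition}\label{prop:CI}
Let $B=A/J$, where $J$ is generated by elements of $A_1$ and $B$ is a complete intersection of quadrics. Then $B$ is Koszul, and the natural map $\operatorname{Tor}_q^A(B,k)\to\operatorname{Tor}_q^A(k,k)$ is injective for all $q$. In particular, if $A$ is Koszul, then $B$ is linear over $A$.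
\end{proposition}

The difficulty is that nothing is known about the resolution of $B$ over $A$ beyond its first step. The hypothesis on $B$ compensates for this: the resolution of $k$ over $B$ is generated multiplicatively by elements of homological degree $1$ and $2$, so infinitely many lifting problems reduce to problems in these two degrees, which can be solved by hand.

We recall Tate's construction \cite{Tate}. Let $X$ be a differential graded algebra that is graded-commutative in the homological degree, with elements of odd degree squaring to zero, and let $z\in X_{n-1}$ be a cycle. The algebra $X\langle v\rangle$ with $dv=z$ is free over $X$: for $n$ odd with basis $1,v$ and $v^2=0$; for $n$ even with basis the divided powers $v^{(0)}=1$, $v^{(1)}=v$, $v^{(2)},\dots$, where $v^{(i)}v^{(j)}=\binom{i+j}{i}v^{(i+j)}$ and $dv^{(i)}=zv^{(i-1)}$. Adjoining $v$ kills the class of $z$ and does not change homology below degree $n-1$. We use two facts.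
\begin{enumerate}
\item[(T1)] Starting from $A$ in homological degree $0$ and adjoining variables of degrees $1,2,\dots$ that kill generators of $A_+$ and then of the homology, one obtains a free resolution $X$ of $k$ over $A$. The cycles can be taken homogeneous for the internal degree, and redundant variables are allowed.
\item[(T2)] If $B=k[z_1,\dots,z_r]/(f_1,\dots,f_c)$ with $f_j=\sum_ig_{ji}z_i$ a regular sequence, then $Y=B\langle T_1,\dots,T_r;S_1,\dots,S_c\rangle$ with $dT_i=z_i$ and $dS_j=\sum_ig_{ji}T_i$ is a resolution of $k$ over $B$.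
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:CI}]
Take $Y$ as in (T2), with $g_{ji}$ linear forms. The differential of $Y$ has coefficients in $B_+$, so $\overline{Y}=k\otimes_BY$ has zero differential and equals $\operatorname{Tor}^B(k,k)$. Its basis consists of the monomials $T_{i_1}\cdots T_{i_s}S_1^{(n_1)}\cdots S_c^{(n_c)}$ with $i_1<\dots<i_s$. The $T_i$ have bidegree (homological, internal) equal to $(1,1)$ and the $S_j$ have bidegree $(2,2)$. So $B$ is Koszul.

\emph{A resolution over $A$.} Let $x_i\in A_1$ be lifts of the $z_i$ and let $y_1,\dots,y_s$ span $J_1$; together they span $A_1$. Put $\tilde g_{ji}=g_{ji}(x_1,\dots,x_r)\in A_1$. The element $\sum_i\tilde g_{ji}x_i=f_j(x_1,\dots,x_r)$ lies in $J_2$. Since $J$ is generated in degree $1$, we have $J_2=A_1J_1$, so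
\[
\sum_i\tilde g_{ji}x_i=\sum_m\lambda_{jm}y_m\qquad\text{with }\lambda_{jm}\in A_1 .
\]
Construct $X$ as in (T1), beginning with variables $U_i,V_m$ of bidegree $(1,1)$ with $dU_i=x_i$, $dV_m=y_m$, and variables $\sigma_j$ of bidegree $(2,2)$ with $d\sigma_j=\sum_i\tilde g_{ji}U_i-\sum_m\lambda_{jm}V_m$.

\emph{Two complexes.} Let $D=X\otimes_AB$ and $W=X\otimes_AY=D\langle T_i;S_j\rangle$. Then $H(D)=\operatorname{Tor}^A(k,B)$. As $X$ is a nonnegatively graded complex of free $A$-modules and $Y\to k$ is a quasi-isomorphism, $W\to X\otimes_Ak$ is a quasi-isomorphism, so $H(W)=\operatorname{Tor}^A(k,k)$. The composite $D\to W\to X\otimes_Ak$ is induced by $B\to k$. So we must show that $H(D)\to H(W)$ is injective, and we do so by showing that $D$ is a direct summand of the complex $W$.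

Grade $D$ and $W$ by the sum of the two degrees. Then $D$ is $k$ in degree $0$, the $D$-module $W$ is free on the monomials listed above, and $W\to W/D_+W=\overline{Y}$ is a map of algebras. Suppose that each basis monomial $\mu$ of $\overline{Y}$ lifts to a bihomogeneous cycle $w_\mu\in W$, with $w_1=1$. The $D$-linear map $\Phi\colon D\otimes_k\overline{Y}\to W$ with $\mu\mapsto w_\mu$ is the identity modulo $D_+$. By Nakayama it is surjective. It splits because $W$ is free, so its kernel $N$ is a direct summand with $N/D_+N=0$, and $N=0$. Thus $W=\bigoplus_\mu Dw_\mu$. Each $Dw_\mu$ is a subcomplex because $dw_\mu=0$, and $Dw_1=D$. It remains to find the cycles. Products of cycles are cycles, so it suffices to lift $T_i$ and $S_j^{(n)}$.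

\emph{Lifting $T_i$ and $S_j$.} In $D$ we have $dU_i=z_i$ and $dV_m=0$. So $T_i-U_i$ is a cycle that lifts $T_i$, and $V_m$ is a cycle. Next,
\[
d(S_j-\sigma_j)=\sum_ig_{ji}(T_i-U_i)+\sum_m\lambda_{jm}V_m=\sum_\nu\beta_\nu\xi_\nu ,
\]
where each $\beta_\nu$ lies in $B_1$ and each $\xi_\nu$ is a cycle of bidegree $(1,1)$. Write $\beta_\nu=du_\nu$ with $u_\nu$ a $k$-linear combination of the $U_i$. Then $d(u_\nu\xi_\nu)=\beta_\nu\xi_\nu$, so $w_j=S_j-\sigma_j-\sum_\nu u_\nu\xi_\nu$ is a cycle that lifts $S_j$.

\emph{Lifting $S_j^{(n)}$.} In characteristic $0$ one could take $w_j^n/n!$. In general consider the series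
\[
\Gamma_j(t)=\Bigl(\sum_nS_j^{(n)}t^n\Bigr)\Bigl(\sum_n\sigma_j^{(n)}(-t)^n\Bigr)\prod_\nu(1-tu_\nu\xi_\nu).
\]
Each factor $\Psi$ has coefficients of even degree and satisfies $d\Psi=t\,d(\omega)\Psi$, where $\omega$ is the corresponding summand $S_j$, $-\sigma_j$ or $-u_\nu\xi_\nu$ of $w_j$. For the first two factors this is the rule $dv^{(n)}=d(v)v^{(n-1)}$, and for the others it holds because $\beta_\nu\xi_\nu u_\nu\xi_\nu=-\beta_\nu u_\nu\xi_\nu^2=0$. By the Leibniz rule $d\Gamma_j=t\,d(w_j)\Gamma_j=0$. All factors but the first are $1$ modulo $D_+W$, so the coefficient of $t^n$ in $\Gamma_j(t)$ is a cycle of bidegree $(2n,2n)$ that lifts $S_j^{(n)}$.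

All maps preserve internal degrees, which gives the last assertion.
\end{proof}

\begin{remark}
Both hypotheses are needed. For $A=k[z]$ and $B=k[z]/(z^2)$, the ideal $J$ is not generated by linear forms and $\operatorname{Tor}^A_1(B,k)$ lies in degree $2$. For $A=k[x,y,z]/(x^2,y^2,z^2)$ with $\operatorname{char}k\ne2$ and $J=(x+y+z)$, multiplication by $x+y+z$ is a bijection $A_1\to A_2$ (its determinant is $\pm2$). So $B\cong k[x,y]/(x,y)^2$ is not a complete intersection, the annihilator of $x+y+z$ starts in degree $2$, and $\operatorname{Tor}^A_2(B,k)_3\neq0$ by two applications of \eqref{eq:shift}.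
\end{remark}

\begin{corollary}[Going down]\label{cor:down}
Let $A$ be Koszul, $x\in A_1$, and let $J$ be an ideal generated by linear forms with $Jx=0$. Suppose that $T=A/J$ is a finite-dimensional complete intersection of quadrics and $\dim xA\ge\dim T$. Then $A/(x)$ is Koszul, and its Hilbert series is $H_A(t)-tH_T(t)$.
\end{corollary}

\begin{proof}
Multiplication by $x$ induces a surjection $T(-1)\to xA$, which is bijective by the dimension hypothesis. By \eqref{eq:shift}, $\operatorname{Tor}^A_q(A/(x),k)\cong\operatorname{Tor}^A_{q-1}(T,k)(-1)$ for $q\ge1$, and this lies in degree $q$ by Proposition~\ref{prop:CI}. So $A/(x)$ is linear over $A$, and Lemma~\ref{lem:basic}(b) applies.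
\end{proof}

\begin{proposition}[Going up]\label{prop:up}
Let $A\subset Q$ be a graded subalgebra and $x\in Q_1\setminus A$ with $Q=A+Ax$. Put $J=\{\alpha\in A:\alpha x\in A\}$ and $B=A/J$, so that $Q/A\cong B(-1)$ as $A$-modules. If $A$ is Koszul and $B$ is linear over $A$, then $Q$ is Koszul.
\end{proposition}

\begin{proof}
There is in general no algebra map $Q\to A$ to which \eqref{eq:ss} could be applied, so we first degenerate $Q$ to an algebra that has one. The filtration $F_0=A$, $F_1=F_2=\dots=Q$ is multiplicative. Its associated graded algebra is $C=A\oplus B(-1)$, in which $B(-1)$ is an ideal of square zero. The induced filtration of the bar complex of $Q$ is finite in each internal degree, and the associated graded complex is the bar complex of $C$. By the long exact homology sequences, $\operatorname{Tor}^C_i(k,k)_j=0$ implies $\operatorname{Tor}^Q_i(k,k)_j=0$. So it suffices to show that $C$ is Koszul.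

We claim that $A=C/B(-1)$ is linear over $C$. We use induction on $q$, the case $\operatorname{Tor}_0^C(A,k)=k$ being trivial. For $q\geq1$, \eqref{eq:shift} gives $\operatorname{Tor}^C_q(A,k)\cong\operatorname{Tor}^C_{q-1}(B,k)(-1)$. By \eqref{eq:ss} for $C\to A$ and $M=B$, the space $\operatorname{Tor}^C_{q-1}(B,k)$ is filtered by subquotients of $\operatorname{Tor}_p^A(B,k)\otimes\operatorname{Tor}^C_{q'}(A,k)$ with $p+q'=q-1$. These lie in degree $q-1$ by the linearity of $B$ and the induction hypothesis. This proves the claim. Now \eqref{eq:ss} with $M=k$ filters $\operatorname{Tor}_n^C(k,k)$ by subquotients of $\operatorname{Tor}_p^A(k,k)\otimes\operatorname{Tor}^C_q(A,k)$ with $p+q=n$, and these lie in degree $n$.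
\end{proof}

\section{Surfaces}\label{sec:surfaces}

If $\dim\mathbb{P}(V)=0$ then $R=\mathbb{Z}$, and if $\dim\mathbb{P}(V)=1$ then $R=\mathbb{Z}[h]/(h^2)$. Both rings are quadratic, and both are Koszul by Proposition~\ref{prop:CI} and Lemma~\ref{lem:integral}. The first case with content is that of surfaces.

\begin{proposition}\label{prop:surf}
Let $\dim\mathbb{P}(V)=2$ and let $m$ be the number of points in $\mathcal{G}$. Then $R$ is quadratic if and only if $m\ge1$, if and only if $R$ is Koszul.
\end{proposition}

\begin{proof}
Let $p_1,\dots,p_m$ be the points, $e_0=h$ and $e_i=x_{p_i}$. By Theorem~\ref{thm:FY}(c) the ranks of $R$ are $1,m+1,1$. Distinct points are disjoint, so $e_ie_j=0$ for $1\le i<j$. Theorem~\ref{thm:FY}(b) gives $e_ie_0=0$ (take $S=\{p_i\}$, $G=\{0\}$, $d=1$) and $(e_i-e_0)^2=0$ (take $S=\emptyset$, $G=p_i$, $d=2$). So $R$ is a quotient of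
\[
Q(m)=\mathbb{Z}[e_0,\dots,e_m]\big/\bigl(e_ie_j\ (i\ne j),\ e_i^2+e_0^2\ (i\ge1)\bigr).
\]
These relations together with $e_0^2$ form a basis of the group of quadrics, so $Q(m)_2=\mathbb{Z}e_0^2$. If $R$ is quadratic, then $R=Q(m)$ by Lemma~\ref{lem:compare}, and $m\ge1$ because $Q(0)=\mathbb{Z}[e_0]$ has infinite rank. Let $m\ge1$. Then $e_0^3=-e_0e_1^2=0$ and $e_i^3=-e_ie_0^2=0$, so $Q(m)_3=0$ and $Q(m)=R$ by Lemma~\ref{lem:compare}(a). By Lemma~\ref{lem:integral} it remains to show that $Q=Q(m)\otimes k$ is Koszul.

For $m=1$ this is a complete intersection of quadrics. For $m\ge2$ let $A\subset Q$ be generated by $e_0,\dots,e_{m-1}$ and let $x=e_m$. The algebra $A$ is a quotient of $Q(m-1)\otimes k$, and both have dimension $m+2$, since $A$ contains $e_0^2\neq0$. So $A$ is Koszul by induction. We have $x^2=-e_0^2\in A$, hence $Q=A+Ax$, and $xA_+=0$, hence $J=A_+$ and $B=k$. Since $k$ is linear over $A$, Proposition~\ref{prop:up} applies.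
\end{proof}

\begin{example}\label{ex:down}
Going down can be followed by hand on these algebras. In $A=Q(1)\otimes k$, with basis $1,e_0,e_1,e_0^2$, the annihilator of $e_1$ is spanned by $e_0,e_0^2$ and equals $(e_0)$; symmetrically the annihilator of $e_0$ is $(e_1)$. So the complete intersection $A/(e_1)=k[e_0]/(e_0^2)$ has the linear resolution
\[
\cdots\to A(-3)\xrightarrow{\,e_1\,}A(-2)\xrightarrow{\,e_0\,}A(-1)\xrightarrow{\,e_1\,}A ,
\]
as Proposition~\ref{prop:CI} predicts. In $A=Q(2)\otimes k$ take $x=e_2$ and $J=(e_0,e_1)$. Then $T=k[e_2]/(e_2^2)$, and $xA$ has basis $e_2,e_2^2$. Corollary~\ref{cor:down} says that $A/(e_2)=k[e_0,e_1]/(e_0,e_1)^2$ is Koszul with Hilbert series $(1+3t+t^2)-t(1+t)=1+2t$, and indeed $1/(1-2t)$ has positive coefficients. The next section runs the same steps on a fourfold, and the last step fails.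
\end{example}

\section{The fourfold: proof of Theorem~\ref{thm:A}}\label{sec:four}

\subsection*{The building set}
By general position, the nonzero flats are the $X_S=\bigcap_{i\in S}H_i$ with $S\subset\{1,\dots,7\}$ and $|S|\le4$; we have $\operatorname{codim}X_S=|S|$, and $X_{S'}\supseteq X_S$ if and only if $S'\subseteq S$. The nonzero members of $\mathcal{G}$ correspond to the singletons and to $12$, $34$, $56$, $567$, $1234$. Any two of these sets are disjoint or one contains the other, and all singletons occur. So the maximal members contained in a given $S$ partition $S$. They correspond to the factors of $X_S$, and both conditions on a building set follow. The flat $\{0\}$ is its own factor.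

\subsection*{Ten quadrics}
We write $a,b,c,p,\ell$ also for the classes $x_a,\dots,x_\ell$, and $x_i$ for $x_{H_i}$. The linear relations give
\[
x_1=x_2=h-a-p,\quad x_3=x_4=h-b-p,\quad x_5=x_6=h-c-\ell,\quad x_7=h-\ell .
\]
The pairs $\{H_1,H_2\}$, $\{H_3,H_4\}$, $\{H_5,H_6\}$, $\{H_7,c\}$, $\{a,b\}$ have intersections $a,b,c,\ell,p$, and the pairs $\{p,c\}$, $\{p,\ell\}$, $\{p,H_7\}$, $\{a,\ell\}$, $\{b,\ell\}$ have intersection $\{0\}$. None of them is nested. From $p\ell=0$ and $p(h-\ell)=0$ we get $ph=0$. Hence in $R$
\begin{equation}\label{eq:rel}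
\begin{gathered}
ab=pc=p\ell=ph=a\ell=b\ell=0,\qquad c(h-\ell)=0,\\
(h-a-p)^2=(h-b-p)^2=(h-c-\ell)^2=0.
\end{gathered}
\end{equation}
Let $Q$ be the quotient of $\mathbb{Z}[h,a,b,c,p,\ell]$ by \eqref{eq:rel}. The relations are symmetric under exchanging $a$ and $b$, and we use this symmetry to omit the computations for $b$.

\subsection*{Ranks of $R$}
We list the basis of Theorem~\ref{thm:FY}(c), with $x_0=x_{\{0\}}$. The codimensions of $a,b,c,\ell,p,\{0\}$ are $2,2,2,3,4,5$. Two comparable members occur together only if their codimensions differ by at least $2$; this allows $ap$, $bp$, $ax_0$, $bx_0$, $cx_0$, $\ell x_0$ and excludes $c\ell$, $px_0$. The nested incomparable pairs are $\{a,c\}$ and $\{b,c\}$. No three variables occur together: the only sets in which all pairs are allowed are $\{a,c,\{0\}\}$ and $\{b,c,\{0\}\}$, where the bound on the exponent of $x_0$ is $5-4=1$. The basis is therefore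
\[
\begin{array}{ll}
\text{degree }1: & a,\ b,\ c,\ \ell,\ p,\ x_0;\\
\text{degree }2: & x_0^2,\ p^2,\ \ell^2,\ ac,\ bc,\ ap,\ bp,\ ax_0,\ bx_0,\ cx_0,\ \ell x_0;\\
\text{degree }3: & x_0^3,\ p^3,\ ax_0^2,\ bx_0^2,\ cx_0^2,\ \ell^2x_0;\\
\text{degree }4: & x_0^4 ,
\end{array}
\]
together with $1$. The ranks are $1,6,11,6,1$.

\subsection*{$R$ is quadratic}
By Lemma~\ref{lem:compare}(a) it suffices to generate $Q_2,Q_3,Q_4,Q_5$ by $11,6,1,0$ elements.

\emph{Degree $2$.} Using $ph=0$ and $ch=c\ell$, the three squares expand to
\begin{align*}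
(\alpha)\qquad & h^2+a^2+p^2-2ha+2ap=0,\\
(\beta)\qquad & h^2+b^2+p^2-2hb+2bp=0,\\
(\gamma)\qquad & h^2+c^2+\ell^2-2h\ell=0 .
\end{align*}
Of the $21$ quadratic monomials six vanish, and $ch,a^2,b^2,c^2$ can be eliminated. So $Q_2$ is spanned by
\begin{equation}\label{eq:deg2}
h^2,\ p^2,\ \ell^2,\ ha,\ hb,\ h\ell,\ ap,\ bp,\ ac,\ bc,\ c\ell .
\end{equation}

\emph{Degree $3$.} The relation $ch=c\ell$ gives $hc\ell=c\ell^2$, $h^2c=hc\ell=c\ell^2$, $hc^2=c^2\ell$ and $hac=ac\ell=0$. Multiplying $(\alpha),(\beta),(\gamma)$ by variables gives, in this order,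
\[
\begin{array}{llll}
\ell\cdot(\alpha): & h^2\ell=0, & \quad h\cdot(\gamma): & h^3=-c^2\ell-h\ell^2,\\
a\cdot(\beta): & h^2a=-ap^2, & \quad a\cdot(\gamma): & ac^2=-h^2a=ap^2,\\
c\cdot(\alpha): & a^2c=-h^2c=-c\ell^2, & \quad \ell\cdot(\gamma): & \ell^3=2h\ell^2-c^2\ell,\\
p\cdot(\alpha): & a^2p=-p^3-2ap^2, & \quad c\cdot(\gamma): & c^3=2hc\ell-h^2c-c\ell^2=0,\\
h\cdot(\alpha): & ha^2=2h^2a-h^3. & &
\end{array}
\]
The group $Q_3$ is spanned by the products of the elements \eqref{eq:deg2} with the variables. In the following table of products, $0$ marks a multiple of a monomial relation in \eqref{eq:rel}; the rows of $hb,bp,bc$ follow by symmetry.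
\[
\begin{array}{c|cccccc}
 & h & a & b & c & p & \ell\\ \hline
h^2 & h^3 & h^2a & h^2b & h^2c & 0 & h^2\ell\\
p^2 & 0 & ap^2 & bp^2 & 0 & p^3 & 0\\
\ell^2 & h\ell^2 & 0 & 0 & c\ell^2 & 0 & \ell^3\\
ha & h^2a & ha^2 & 0 & hac & 0 & 0\\
h\ell & h^2\ell & 0 & 0 & hc\ell & 0 & h\ell^2\\
ap & 0 & a^2p & 0 & 0 & ap^2 & 0\\
ac & hac & a^2c & 0 & ac^2 & 0 & 0\\
c\ell & hc\ell & 0 & 0 & c^2\ell & 0 & c\ell^2
\end{array}
\]
The identities above express every entry through
\begin{equation}\label{eq:deg3}
ap^2,\ bp^2,\ p^3,\ c\ell^2,\ c^2\ell,\ h\ell^2 .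
\end{equation}

\emph{Degree $4$.} We multiply \eqref{eq:deg3} by the variables. The first three elements are killed by $h,c,\ell$. Further $ap^3=-h^2ap=0$, $abp^2=0$ and $a^2p^2=-p^4-2ap^3=-p^4$. So these three elements contribute only multiples of $p^4$. The last three elements are killed by $a,b,p$, and their products with $h,c,\ell$ are
\[
\begin{array}{lll}
hc\ell^2=c\ell^3, & c^2\ell^2, & c\ell^3=h^2c\ell=0,\\
hc^2\ell=c^2\ell^2, & c^3\ell=0, & c^2\ell^2,\\
h^2\ell^2=0, & hc\ell^2=c\ell^3=0, & h\ell^3=2h^2\ell^2-hc^2\ell=-c^2\ell^2 .
\end{array}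
\]
So $Q_4$ is spanned by $p^4$ and $c^2\ell^2$. To link the two we compute $h^2a^2$ in two ways. We have $h^4=-hc^2\ell-h^2\ell^2=-c^2\ell^2$ and $h^3a=-hap^2=0$, so $h^2a^2=2h^3a-h^4=c^2\ell^2$. On the other hand $h^2a^2=-a^2p^2=p^4$. Hence $Q_4$ is spanned by $p^4=c^2\ell^2$.

\emph{Degree $5$.} The element $p^4$ is killed by $h,c,\ell$, and $c^2\ell^2$ is killed by $a,b,p$. So $Q_5=0$.

Thus $R=Q$ is quadratic. Moreover \eqref{eq:deg2}, \eqref{eq:deg3} and $c^2\ell^2$ are bases of $R_2,R_3,R_4$, and they remain bases after tensoring with a field.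

\subsection*{$R$ is not Koszul}
Fix a field $k$ and put $A=R\otimes k$. The test of Lemma~\ref{lem:basic}(a) gives nothing for $A$ itself: we have
\[
H_A(-t)=1-6t+11t^2-6t^3+t^4=(1-3t+t^2)^2,
\]
and the coefficients $1,3,8,\dots$ of $1/(1-3t+t^2)$ satisfy $u_n-u_{n-1}=2u_{n-1}-u_{n-2}$, so they increase and are positive. We need a linear form with many linear annihilators, and \eqref{eq:rel} shows that $\ell$ is killed by $a,b,p$.

Suppose that $A$ is Koszul. Take $x=\ell$ and $J=(a,b,p)$ in Corollary~\ref{cor:down}. Setting $a=b=p=0$ in \eqref{eq:rel} gives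
\[
T=A/J=k[h,c,\ell]\big/\bigl(h^2,\ c(h-\ell),\ (h-c-\ell)^2\bigr).
\]
This is a finite-dimensional algebra with three quadratic relations in three variables, hence a complete intersection with $H_T=(1+t)^3$ and $\dim T=8$. (With $e_0=h-\ell$ and $e_1=c$ it is $k[h]/(h^2)\otimes Q(1)$, the cohomology ring of the product of $\mathbb{P}^1$ with $\mathbb{P}^2$ blown up in a point.) The ideal $\ell A$ contains the eight basis elements
\[
\ell;\qquad h\ell,\ \ell^2,\ c\ell;\qquad c\ell^2,\ c^2\ell,\ h\ell^2;\qquad c^2\ell^2 .
\]
So Corollary~\ref{cor:down} applies, and $S=A/(\ell)$ is Koszul with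
\[
H_S(t)=(1+6t+11t^2+6t^3+t^4)-t(1+t)^3=1+5t+8t^2+3t^3 .
\]
The coefficients of $1/H_S(-t)=1/(1-5t+8t^2-3t^3)$ satisfy $c_n=5c_{n-1}-8c_{n-2}+3c_{n-3}$ with $c_0=1$ and $c_n=0$ for $n<0$. This gives
\[
1,\ 5,\ 17,\ 48,\ 119,\ 262,\ 502,\ 771,\ 625,\qquad c_9=5\cdot625-8\cdot771+3\cdot502=-1537 .
\]
A negative coefficient contradicts Lemma~\ref{lem:basic}(a). Hence $R\otimes k$ is not Koszul for any field $k$, and $R$ is not Koszul by Lemma~\ref{lem:integral}(a). Theorem~\ref{thm:A} is proved.

\section{Cones: proof of Theorem~\ref{thm:B}(1)}\label{sec:cone}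

To raise the dimension we look for a larger model whose ring is still quadratic and retracts onto $R$, so that Lemma~\ref{lem:basic}(c) applies. Blowing up a point of $\mathbb{P}(V\oplus\mathbb{C})$ produces a $\mathbb{P}^1$-bundle over $\mathbb{P}(V)$, which suggests taking cones over all members of $\mathcal{G}$ and blowing up the vertex.

\begin{lemma}\label{lem:cone}
Let $(V,\mathcal{H},\mathcal{G})$ have ring $R$, with $\dim V\ge2$. Put $V'=V\oplus\mathbb{C}$,
\[
\mathcal{H}'=\{H\oplus\mathbb{C}:H\in\mathcal{H}\}\cup\{V\oplus0\},\qquad \mathcal{G}'=\{G\oplus\mathbb{C}:G\in\mathcal{G}\}\cup\{V\oplus0,\ \{0\}\}.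
\]
Then $\mathcal{H}'$ is essential, $\mathcal{G}'$ is a building set, and its ring is $R'=R[u]/(u^2-hu)$ with $u$ of degree $1$.
\end{lemma}

\begin{proof}
The flats of $\mathcal{H}'$ are $X\oplus\mathbb{C}$ and $X\oplus0$ with $X\in\mathcal{L}$, and $\{0\}$ is among them. Let $G_1,\dots,G_t$ be the factors of $X$, with $t=0$ for $X=V$. The factors of $X\oplus\mathbb{C}$ are the $G_i\oplus\mathbb{C}$. For $X\ne0$ the factors of $X\oplus0$ are these together with $V\oplus0$, which is incomparable to every $G\oplus\mathbb{C}$, and $\operatorname{codim}(X\oplus0)=\operatorname{codim}X+1$. Finally $\{0\}\in\mathcal{G}'$. So $\mathcal{G}'$ is a building set.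

We apply Theorem~\ref{thm:FY}(a). Write $y_G$ for the variable of $G\oplus\mathbb{C}$, with $y_0$ for the vertex $0\oplus\mathbb{C}$, write $u$ for the variable of $V\oplus0$ and $z$ for that of $\{0\}\subset V'$. Consider an antichain with at least two elements and with intersection in $\mathcal{G}'$. If it does not contain $V\oplus0$, it comes from such an antichain of $\mathcal{G}$. Otherwise it consists of $V\oplus0$ and $G_1\oplus\mathbb{C},\dots,G_s\oplus\mathbb{C}$, and $(G_1\cap\dots\cap G_s)\oplus0\in\mathcal{G}'$ forces $G_1\cap\dots\cap G_s=0$. For $s\ge2$ the $G_i$ already form a non-nested subset of $\mathcal{G}$, so the monomial is redundant. For $s=1$ we get the one new relation $uy_0=0$. The linear relation of $V\oplus0$ is $u+z=0$, and that of $H\oplus\mathbb{C}$ becomes $\sum_{0\ne G\subseteq H}y_G+(y_0-u)=0$.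

Substitute $x_G=y_G$ for $G\neq0$ and $x_{\{0\}}=y_0-u$. The linear relations become those of $R$. The monomial relations of $R$ do not involve $x_{\{0\}}$, so they are unchanged. The new relation is $u(u+x_{\{0\}})=u^2-hu$.
\end{proof}

If $R$ is quadratic, then $R'$ is quadratic, since it has one more generator of degree $1$ and one more quadratic relation. The composite $R\to R'\to R$, where the second map sends $u$ to $0$, is the identity. By Lemma~\ref{lem:basic}(c), if $R\otimes k$ is not Koszul then neither is $R'\otimes k$. Starting from Theorem~\ref{thm:A} and applying Lemma~\ref{lem:cone} repeatedly, we obtain in each dimension $n\ge4$ a quadratic ring that is not Koszul over any field, hence not Koszul by Lemma~\ref{lem:integral}(a). This proves Theorem~\ref{thm:B}(1).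

\section{Threefolds: proof of Theorem~\ref{thm:B}(2)}\label{sec:three}

Dimensions at most $2$ were treated in Section~\ref{sec:surfaces}. Let $\dim\mathbb{P}(V)=3$. Let $\mathcal{P}$ and $\Lambda$ be the sets of points and lines in $\mathcal{G}$; they have codimension $3$ and $2$, and $\{0\}$ has codimension $4$. For $\ell\in\Lambda$ put $P_\ell=\{p\in\mathcal{P}:p\subset\ell\}$. Consider the condition
\begin{equation}\label{eq:star}
\Lambda\ne\emptyset;\qquad \bigcup_{\ell\in\Lambda}P_\ell=\mathcal{P};\qquad \text{it is not the case that }|\Lambda|=1\text{ and }\mathcal{P}=\emptyset .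
\end{equation}
In words: there is a line, every point lies on a line, and the configuration is not a single line without points. The following statement completes the proof of Theorem~\ref{thm:B}(2).

\begin{proposition}\label{prop:three}
Let $\dim\mathbb{P}(V)=3$. Then $R$ is quadratic if and only if \eqref{eq:star} holds, if and only if $R$ is Koszul.
\end{proposition}

\subsection*{The quadratic relations}
Put $e_0=h$, $e_p=x_p$, $E_\ell=x_\ell$, $I_\ell=\{0\}\cup P_\ell$, $\kappa_\ell=2|P_\ell|-2$ and $N=1+|\mathcal{P}|+|\Lambda|$. We claim that in $R$, for $i,j\in\{0\}\cup\mathcal{P}$ and $\ell,m\in\Lambda$,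
\begin{equation}\label{eq:rel3}
\begin{gathered}
e_ie_j=0\ (i\ne j),\qquad E_\ell E_m=0\ (\ell\ne m),\qquad E_\ell e_i=0\ (i\notin I_\ell),\\
E_\ell(e_i-e_0)=0\ (i\in I_\ell),\qquad E_\ell^2+\sum_{i\in I_\ell}e_i^2+\kappa_\ell e_0E_\ell=0 .
\end{gathered}
\end{equation}
Two distinct points, or a line and a point off it, are disjoint, so their product is zero. Two distinct lines $\ell,m$ are disjoint or meet in a point $p$. In the second case $p\in\mathcal{G}$: otherwise $\ell$ and $m$ would both be factors of $p$, and the codimensions of the factors would add up to at least $4>3$. So $\{\ell,m\}$ is never nested. Theorem~\ref{thm:FY}(b) gives $e_pe_0=0$ (take $S=\{p\}$, $G=\{0\}$, $d=1$) and $E_\ell(e_p-e_0)=0$ for $p\in P_\ell$ (take $S=\{\ell\}$, $G=p$, $d=1$). With $S=\emptyset$, $G=\ell$, $d=2$ it gives $(E_\ell+\sum_{p\in P_\ell}e_p-e_0)^2=0$, which expands to the last relation because $E_\ell e_p=E_\ell e_0$ and $e_ie_j=0$.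

By Theorem~\ref{thm:FY}(c), $R_2$ has basis $x_{\{0\}}^2$, $x_p^2$, $x_\ell x_{\{0\}}$, and $R_3$ has basis $x_{\{0\}}^3$. So the ranks of $R$ are $1,N,N,1$.

We want to argue by removing one point or one line at a time. The result need not be a building set, so we pass to abstract data. A \emph{configuration} $D$ consists of finite sets $\mathcal{P},\Lambda$ and arbitrary subsets $P_\ell\subseteq\mathcal{P}$ for $\ell\in\Lambda$. Define $I_\ell,\kappa_\ell,N$ as above, and let $Q(D)$ be the quotient of $\mathbb{Z}[e_i,E_\ell]$ by \eqref{eq:rel3}. Each nontrivial relation contains, with coefficient $1$, its own monomial $e_ie_j$, $E_\ell E_m$, $E_\ell e_p$ or $E_\ell^2$, and otherwise only monomials $e_i^2$ and $e_0E_\ell$. Hence $Q(D)_2$ is free with basis the $N$ monomials $e_i^2$, $e_0E_\ell$.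

\begin{lemma}\label{lem:claim}
Let $D$ be a configuration, $k$ a field and $Q=Q(D)\otimes k$.
\begin{enumerate}
\item[(a)] $\dim Q\ge2N+2$.
\item[(b)] If $D$ satisfies \eqref{eq:star}, then $Q$ is Koszul and $\dim Q=2N+2$.
\end{enumerate}
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:three} from Lemma~\ref{lem:claim}]
Let $D$ be the configuration of $\mathcal{G}$. A Koszul ring is quadratic by Lemma~\ref{lem:integral}(b). If $R$ is quadratic, then $R=Q(D)$ by Lemma~\ref{lem:compare}, so $Q(D)$ has finite rank. This forces \eqref{eq:star}. Indeed, if $\Lambda=\emptyset$, setting all $e_p$ to $0$ maps $Q(D)$ onto $\mathbb{Z}[e_0]$. If $p$ lies in no $P_\ell$, setting all variables except $e_p$ to $0$ maps $Q(D)$ onto $\mathbb{Z}[e_p]$. If $|\Lambda|=1$ and $\mathcal{P}=\emptyset$, then $Q(D)=\mathbb{Z}[e_0,E]/(E^2+e_0^2-2e_0E)$ has rank $2$ in each positive degree. Finally, if \eqref{eq:star} holds, then $Q(D)\otimes k\to R\otimes k$ is a surjection of spaces of dimension $2N+2$, hence an isomorphism. So $R\otimes k$ is Koszul for all $k$, and $R$ is Koszul by Lemma~\ref{lem:integral}(a).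
\end{proof}

\subsection*{Proof of Lemma~\ref{lem:claim}(a)}
We have $\dim Q_0,\dim Q_1,\dim Q_2=1,N,N$, and we must show $Q_3\ne0$. For abstract $D$ there is no variety whose intersection numbers would do this, so we write them down by hand. Define a functional $\varphi$ on cubic forms by
\[
\varphi(e_i^3)=1,\qquad \varphi(E_\ell^2e_i)=-1\ (i\in I_\ell),\qquad \varphi(E_\ell^3)=\kappa_\ell,
\]
and $\varphi=0$ on all other cubic monomials. We check that $\varphi$ kills each relation times each variable. None of the three kinds of monomials above is divisible by $e_ie_j$ with $i\neq j$, by $E_\ell E_m$ with $\ell\neq m$, or by $E_\ell e_i$ with $i\notin I_\ell$. The relation $E_\ell(e_i-e_0)$ times $E_\ell$ gives $-1+1=0$, and times $e_j$ or $E_m$ with $m\ne\ell$ it gives only monomials of value $0$. The last relation times $e_i$ gives $-1+1+0=0$ for $i\in I_\ell$ and $0+0+0$ for $i\notin I_\ell$; times $E_\ell$ it gives $\kappa_\ell+0-\kappa_\ell=0$; times $E_m$ with $m\neq\ell$ it gives $0+0+0$. So $\varphi$ descends to $Q_3$, and $\varphi(e_0^3)=1$.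

\subsection*{Proof of Lemma~\ref{lem:claim}(b)}
We use induction on $N$. The two smallest configurations that satisfy \eqref{eq:star} have $N=3$ and are complete intersections.

\emph{A line with one point:} $\Lambda=\{\ell\}$, $\mathcal{P}=P_\ell=\{p\}$. Here $\kappa_\ell=0$, and the relations are $e_0e_p$, $E(e_p-e_0)$, $E^2+e_0^2+e_p^2$. Multiplying the last one by $e_0$ and by $e_p$ gives $e_0^3=-e_0E^2=-e_pE^2=e_p^3$. So $e_0^4=e_0e_p^3=0$ and $e_p^4=e_pe_0^3=0$, and $E^2$ lies in the nilpotent ideal $(e_0,e_p)$.

\emph{Two lines:} $\Lambda=\{\ell,m\}$, $\mathcal{P}=\emptyset$. The relations are $E_\ell E_m$, $(E_\ell-e_0)^2$, $(E_m-e_0)^2$. The last one times $E_\ell$ gives $e_0^2E_\ell=0$. The second one times $e_0^2$ then gives $e_0^4=0$, and $E_\ell^2,E_m^2$ lie in $(e_0)$.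

In both cases $Q$ is finite-dimensional with three quadrics in three variables. So it is a complete intersection of dimension $8=2N+2$, and it is Koszul by Proposition~\ref{prop:CI}.

\emph{The inductive step.} Let $D$ satisfy \eqref{eq:star} and be neither of these two. We shall find a configuration $D'$ with $N-1$ in place of $N$ that satisfies \eqref{eq:star}, a subalgebra $A\subset Q$ generated by $N-1$ linear forms, an element $x\in Q_1\setminus A$ and an ideal $J_0\subseteq A$ generated by linear forms such that
\begin{enumerate}
\item[(i)] $A$ is a quotient of $Q(D')\otimes k$;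
\item[(ii)] $Q=A+Ax$;
\item[(iii)] $J_0x=0$, and $A/J_0$ is a quotient of $k[z]/(z^2)$.
\end{enumerate}
This suffices. Let $J$ and $B$ be as in Proposition~\ref{prop:up}; then $J\supseteq J_0$. By part (a), the induction hypothesis and (i)--(iii),
\[
2N+2\le\dim Q=\dim A+\dim B\le\bigl(2(N-1)+2\bigr)+2=2N+2 .
\]
Equality holds throughout. So $A=Q(D')\otimes k$ is Koszul, $J=J_0$ and $B\cong k[z]/(z^2)$. By Proposition~\ref{prop:CI}, $B$ is linear over $A$, and by Proposition~\ref{prop:up}, $Q$ is Koszul. The dimension count is what spares us from determining the relations of $A$ and the ideal $J$ directly.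

By \eqref{eq:star} every point lies on at least one line, so one of the following two cases occurs.

\emph{Case 1: some point $p$ lies in exactly one $P_\ell$.} Removing $\ell$ would leave $p$ on no line, so we remove $p$ from $\mathcal{P}$ and from $P_\ell$. The configuration $D'$ satisfies \eqref{eq:star}, since $D$ is not a line with one point, and its constant for $\ell$ is $\kappa_\ell-2$. The class $E_\ell$ does not satisfy the last relation for $D'$. That relation is the square of $E_\ell+\sum_{q\in P_\ell}e_q-e_0$, and this form is unchanged if $e_p$ is absorbed into $E_\ell$. So we put $E'=E_\ell+e_p$, $x=e_p$, and let $A$ be generated by the $e_i$ ($i\ne p$), the $E_m$ ($m\ne\ell$) and $E'$.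

For (i), the relations of $Q(D')$ that do not involve $\ell$ are relations of $Q(D)$, because $p\notin I_m$ for $m\neq\ell$. The others hold with $E'$ in the role of $E_\ell$. First, $E'E_m=e_pE_m=0$, since $p\notin P_m$. Second, $E'e_i=E_\ell e_i$ for $i\ne p$; this is $0$ for $i\notin I_\ell$ and $E_\ell e_0=E'e_0$ for $i\in I_\ell\setminus\{p\}$. Third,
\[
E'^2=E_\ell^2+2e_0E_\ell+e_p^2=-\sum_{i\in I_\ell\setminus\{p\}}e_i^2-(\kappa_\ell-2)e_0E' .
\]
For (ii), $Q$ is generated by $A$ and $x$, and $xE'=e_0E_\ell+x^2=e_0E'+x^2$ gives $x^2=E'x-e_0E'\in A+Ax$. For (iii), let $J_0$ be generated by the $e_i$ ($i\ne p$) and the $E_m$ ($m\ne\ell$). They kill $x$. The algebra $A/J_0$ is generated by $E'$, and the displayed formula shows $E'^2\in J_0$.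

\emph{Case 2: every point lies in at least two of the sets $P_\ell$.} If $|\Lambda|=1$, then $\mathcal{P}=\emptyset$, against \eqref{eq:star}; so $|\Lambda|\ge2$. Remove any line $\ell$. Every point still lies on a line, and $D'$ is not a single line without points because $D$ is not the configuration of two lines. So $D'$ satisfies \eqref{eq:star}. Let $A$ be generated by all $e_i$ and the $E_m$ ($m\ne\ell$), and let $x=E_\ell$. Then (i) holds because the relations of $Q(D')$ are among those of $Q(D)$, and (ii) holds because $x^2=-\sum_{i\in I_\ell}e_i^2-\kappa_\ell e_0x$. For (iii), let $J_0$ be generated by the $E_m$ ($m\ne\ell$), the $e_i$ ($i\notin I_\ell$) and the $e_i-e_0$ ($i\in I_\ell$). They kill $x$ by \eqref{eq:rel3}, and $A/J_0$ is generated by $e_0$. If there is a point $p\in P_\ell$, then $e_0^2\equiv e_0e_p=0$ modulo $J_0$. If $P_\ell=\emptyset$, then all $e_p$ lie in $J_0$, and the last relation of \eqref{eq:rel3} for a line $m\ne\ell$ reduces to $e_0^2\equiv0$ modulo $J_0$.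

This proves Lemma~\ref{lem:claim}, and with it Proposition~\ref{prop:three} and Theorem~\ref{thm:B}(2).

\begin{thebibliography}{9}

\bibitem{DP}
De Concini and Procesi, \emph{Hyperplane arrangements and holonomy equations}, Selecta Math. \textbf{1} (1995).

\bibitem{Dotsenko}
Vladimir Dotsenko, \emph{Homotopy invariants for $\overline{\mathcal{M}}_{0,n}$ via Koszul duality}, arXiv:1902.06318 (2019).

\bibitem{FY}
Feichtner and Yuzvinsky, \emph{Chow rings of toric varieties defined by atomic lattices}, Invent. Math. \textbf{155} (2004).

\bibitem{Tate}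
Tate, \emph{Homology of Noetherian rings and local rings}, 1957.

\end{thebibliography}
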